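\title{The maximum size of triangle-free graphs with bounded degree and matching number}

\begin{abstract}
Let $f(d,m)$ be the maximum number of edges in a triangle-free graph with maximum degree at most $d$ and matching number at most $m$, and let $Z(d)$ be the smallest matching number of a triangle-free factor-critical graph that is $d$-regular ($d$ even) or almost $d$-regular ($d$ odd). We prove that $f(d,i)=di+i-d+1$ for $7\le d<i<Z(d)$. The main tool is a lower bound on the total degree deficiency of a triangle-free non-bipartite graph whose order is odd and lies between $2d$ and about $5d/2$. The same bound gives $Z(7)=9$, $Z(4t+1)=5t+2$ and $Z(4t+3)=5t+5$ for $t\ge2$, and it shows that a formula of Ahanjideh, Ekim and Y{\i}ld{\i}z for $f(d,m)$ holds for all $d\ge2$ and all $m$.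
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. For a graph $G$ let $\nu(G)$ be its matching number, the size of a maximum matching, and let $\Delta(G)$ be its maximum degree. The ends of a maximum matching meet every edge, so bounds on $\nu$ and $\Delta$ together bound the number of edges, however many vertices are allowed. For natural numbers $d$ and $m$ let $f(d,m)$ be the maximum number of edges in a triangle-free graph $G$ with $\Delta(G)\le d$ and $\nu(G)\le m$.

Disjoint stars $K_{1,d}$ give $d$ edges for each unit of matching number, so $f(d,m)\ge dm$. Graphs of odd order can do better. A graph on $2n+1$ vertices has matching number at most $n$, and the degree bound allows it $\lfloor d(2n+1)/2\rfloor=dn+\lfloor d/2\rfloor$ edges. For $d=2$ the $5$-cycle has matching number $2$ and $5=2\cdot2+1$ edges. Each such component earns a bonus of at most $\lfloor d/2\rfloor$ over the stars, whatever its order, so one wants many small components with the full bonus, and triangle-freeness limits how small they can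 be. The following parameter measures this limit.

A graph $G$ is \emph{factor-critical} if $G-v$ has a perfect matching for every vertex $v$; such a graph has odd order $2n+1$ and matching number $n$. For odd $d$, a graph is \emph{almost $d$-regular} if one vertex has degree $d-1$ and all others have degree $d$.

\begin{definition}
For $d\ge2$, let $Z(d)$ be the smallest natural number $n$ such that there is a triangle-free factor-critical graph $G$ with $\nu(G)=n$ that is $d$-regular (if $d$ is even) or almost $d$-regular (if $d$ is odd).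
\end{definition}

We use the following results of Ahanjideh, Ekim and Y{\i}ld{\i}z without proof.

\begin{theorem}[Ahanjideh, Ekim and Y{\i}ld{\i}z]\label{thm:known}
Let $d\ge2$.
\begin{enumerate}
\item[(1)] $Z(d)=d$ for $d\in\{2,3\}$ and $Z(d)=d+1$ for $d\in\{4,5\}$.
\item[(2)] If $d$ is even, then $Z(d)=\lfloor 5d/4\rfloor$. If $d$ is odd, then $\lfloor 5(d-1)/4\rfloor\le Z(d)\le\lceil 5(d+1)/4\rceil$.
\item[(3)] Write $m=kZ(d)+r$ with integers $k\ge0$ and $0\le r<Z(d)$. If $d\ge m$, or if $d<m$ and either $d\le6$ or $Z(d)\le m<2d$, then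
\begin{equation}\label{eq:formula}
f(d,m)=\begin{cases} dm+k\lfloor d/2\rfloor, & \text{if } r<d,\\[2pt] dm+k\lfloor d/2\rfloor+r-d+1, & \text{if } r\ge d.\end{cases}
\end{equation}
\end{enumerate}
\end{theorem}

Formula~\eqref{eq:formula} describes a recipe: take $k$ components with the full bonus, and spend the remaining matching number $r$ on stars if $r<d$, or on one component with $2r+1$ vertices and bonus $r-d+1$ if $r\ge d$. For $d\ge7$ and $m<2d$, part (3) leaves out exactly the values $d<m<Z(d)$. The problem posed in the work of Banak, Ekim and Ta\c{s}k{\i}n~\cite{BET} is to decide whether $f(d,i)=di+i-d+1$, the value given by~\eqref{eq:formula}, for $7\le d<i<Z(d)$. The answer is yes.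

\begin{theorem}\label{thm:main}
For $7\le d<i<Z(d)$ we have $f(d,i)=di+i-d+1$.
\end{theorem}

Since $Z(d)$ is about $5d/4$, the bonus $i-d+1$ climbs by one at each step to about $d/4$ and then jumps to $\lfloor d/2\rfloor$ at $i=Z(d)$; for $d=8$ it takes the values $1,2,4$ at $i=8,9,10$. One might expect the nearly regular graphs that exist at $i=Z(d)$ to have slightly smaller relatives with a bonus close to $d/2$. Theorem~\ref{thm:main} says that they have none. The method gives more.

\begin{theorem}\label{thm:all}
\begin{enumerate}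
\item[(a)] $Z(7)=9$, and $Z(4t+1)=5t+2$ and $Z(4t+3)=5t+5$ for all $t\ge2$. Together with parts (1) and (2) of Theorem~\ref{thm:known}, this determines $Z(d)$ for every $d$.
\item[(b)] Formula~\eqref{eq:formula} holds for all $d\ge2$ and all $m$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} is the case $k=0$, $r=i$ of part (b). Both parts rest on one inequality. Fix $d\ge2$ and let $H$ be a graph with $\Delta(H)\le d$ and $N$ vertices. The \emph{deficiency} of a vertex $v$ is $\operatorname{def}(v)=d-\deg(v)\ge0$; for $X\subseteq V(H)$ put $\operatorname{def}(X)=\sum_{v\in X}\operatorname{def}(v)$, and put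
\[
D=D(H)=\operatorname{def}(V(H))=dN-2|E(H)|.
\]

\begin{theorem}\label{thm:def}
Let $H$ be a triangle-free non-bipartite graph with $\Delta(H)\le d$ whose order $N$ is odd and satisfies $N>2d$. If $2N<5d$, or if $d$ is odd and $2N\le5d+3$, then $D(H)\ge3d-N-1$.
\end{theorem}

Section~\ref{sec:reduction} reduces the edge count to deficiencies of odd non-bipartite components, and Section~\ref{sec:constructions} gives the constructions. Section~\ref{sec:cycle} shows that a graph violating the bound of Theorem~\ref{thm:def} has a $5$-cycle all of whose vertices have degree $d$; this settles the range $2N<5d$. Section~\ref{sec:boundary} treats the two remaining cases, in which $2N-5d\in\{1,3\}$, and Section~\ref{sec:final} derives Theorem~\ref{thm:all}.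

\section{Odd components and their gain}\label{sec:reduction}

Throughout, $d\ge2$ is fixed. A vertex is \emph{full} if its deficiency is $0$, and a set of vertices, an edge or a cycle is full if all its vertices are. For a graph $H$ with $\Delta(H)\le d$ and odd order $2n+1$, the bonus of the introduction is the \emph{gain}
\[
\gamma(H)=|E(H)|-dn=\frac{d-D(H)}2 .
\]
The gain is an integer and $D(H)\ge0$, so $\gamma(H)\le\lfloor d/2\rfloor$. Equality means $D(H)=0$ for even $d$ and $D(H)=1$ for odd $d$; that is, $H$ is $d$-regular or almost $d$-regular. If $H$ is bipartite, its smaller side has at most $n$ vertices and meets every edge, so $\gamma(H)\le0$.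

Recall the Tutte--Berge formula: $\nu(G)=\min_{S\subseteq V(G)}\frac12\bigl(|V(G)|+|S|-o(G-S)\bigr)$, where $o(G-S)$ is the number of components of $G-S$ of odd order.

\begin{lemma}\label{lem:TB}
Let $\Delta(G)\le d$. There are $s\ge0$ non-bipartite induced subgraphs $H_1,\dots,H_s$ of $G$, of odd orders $2n_1+1,\dots,2n_s+1$, such that
\[
\sum_{j}n_j\le\nu(G)\qquad\text{and}\qquad|E(G)|\le d\,\nu(G)+\sum_{j}\gamma(H_j).
\]
\end{lemma}

\begin{proof}
Let $S$ attain the minimum in the Tutte--Berge formula, let $Q$ run over the components of $G-S$, and put $n_Q=\lfloor|V(Q)|/2\rfloor$. Since $|V(G)|=|S|+\sum_Q|V(Q)|$, the formula reads $\nu(G)=|S|+\sum_Qn_Q$. Every edge meets $S$ or lies in a component, so $|E(G)|\le d|S|+\sum_Q|E(Q)|$. A component of even order $2n_Q$ has at most $dn_Q$ edges by the degree bound, and a component of odd order has $dn_Q+\gamma(Q)$ edges, where $\gamma(Q)\le0$ if $Q$ is bipartite. Let $H_1,\dots,H_s$ be the non-bipartite components of odd order.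
\end{proof}

So we need lower bounds on the deficiency of triangle-free non-bipartite graphs. Several of them come from one double count. Let $H$ have order $N$, let $F\subseteq V(H)$, and let $\alpha$ be an integer. Since $\sum_{g\in V(H)}|N(g)\cap F|=\sum_{v\in F}\deg(v)=d|F|-\operatorname{def}(F)$,
\begin{equation}\label{eq:count}
\sum_{g\in V(H)}\bigl(\alpha-|N(g)\cap F|\bigr)=\alpha N-d|F|+\operatorname{def}(F).
\end{equation}
If every vertex has at most $\alpha$ neighbors in $F$, all summands are nonnegative and $\operatorname{def}(F)\ge d|F|-\alpha N$. In a triangle-free graph every neighborhood is an independent set, so this applies whenever $F$ contains no independent set of size $\alpha+1$. For example, any three vertices of a $5$-cycle include two adjacent ones, so we may take $\alpha=2$ when $F$ is a $5$-cycle.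

\begin{lemma}\label{lem:odd}
If $H$ is triangle-free and non-bipartite with $\Delta(H)\le d$ and order $N$, then $D(H)\ge5d-2N$.
\end{lemma}

\begin{proof}
Let $C$ be a shortest odd cycle, of length $\ell\ge5$. A chord would split $C$ into two shorter cycles, one of them odd, so each vertex of $C$ has exactly two neighbors on $C$. Suppose that a vertex $x\notin C$ has three neighbors on $C$. They cut $C$ into three arcs whose lengths add up to the odd number $\ell$, so some arc has odd length $\lambda$. This arc and $x$ form an odd cycle of length $\lambda+2\ge\ell$. Hence the other two arcs have length $1$, and each of them forms a triangle with $x$, a contradiction. Now~\eqref{eq:count} with $F=V(C)$ and $\alpha=2$ gives $D\ge\ell d-2N\ge5d-2N$.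
\end{proof}

For $N=2n+1$, Lemma~\ref{lem:odd} says $\gamma(H)\le N-2d=2(n-d)+1$. This shows that components with $n<d$ gain nothing. For $n\ge d$ Theorem~\ref{thm:def} roughly halves the bound, since $D\ge3d-N-1$ is equivalent to $\gamma(H)\le n-d+1$. The loss in Lemma~\ref{lem:odd} is that it sees only the deficiency on a single cycle.

\section{Subgraphs of blow-ups of the 5-cycle}\label{sec:constructions}

A \emph{pentagon partition} of a graph is a partition of its vertex set into classes $V_j$, $j\in\mathbb Z_5$, such that every edge joins $V_j$ to $V_{j+1}$ for some $j$; in other words, it is a homomorphism to $C_5$. A graph with a pentagon partition is triangle-free, because no three elements of $\mathbb Z_5$ are pairwise consecutive. Both families below are of this kind, one with very unbalanced classes and one with equal classes. To prove factor-criticality we use that a graph of odd order with a Hamiltonian cycle is factor-critical: deleting a vertex leaves a Hamiltonian path with an even number of vertices.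

\subsection*{The graphs $L(d,n)$}
Let $n\ge d$, put $a=n-d+1$, and assume $2a\le d$. The five classes, in cyclic order, are
\[
\{w\},\quad X=\{x_1,\dots,x_a\},\quad Y=\{y_1,\dots,y_{d-1}\},\quad Y'=\{y'_1,\dots,y'_{d-1}\},\quad X'=\{x'_1,\dots,x'_a\}.
\]
Join consecutive classes completely, except $Y$ and $Y'$: join $y'_j$ to $y_{j+c}$ for $0\le c\le d-a-1$, with indices modulo $d-1$. As $d-a\le d-1$, this is a $(d-a)$-regular bipartite graph between $Y$ and $Y'$. Vertices of $X\cup X'$ have degree $1+(d-1)=d$, vertices of $Y\cup Y'$ have degree $a+(d-a)=d$, and $w$ has degree $2a\le d$. The order is $N=2a+2(d-1)+1=2n+1$, so $\nu\le n$, and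
\begin{equation}\label{eq:L}
D(L(d,n))=d-2a=3d-N-1,\qquad|E(L(d,n))|=dn+a=dn+n-d+1 .
\end{equation}
The gain $a$ is positive, so $L(d,n)$ is not bipartite. The conditions $n\ge d$ and $2a\le d$ say that $N>2d$ and $3d-N-1\ge0$. Thus the bound of Theorem~\ref{thm:def} is attained whenever it is nonnegative.

\begin{lemma}\label{lem:Z7}
$Z(7)\le9$.
\end{lemma}

\begin{proof}
In $L(7,9)$ we have $a=3$, so $D=1$ and the graph is almost $7$-regular on $19$ vertices. It contains the edges $y'_jy_j$ and $y'_5y_6$, and hence the Hamiltonian cycle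
\[
w\;x_1\;y_1\;y'_1\;x'_1\;y'_2\;y_2\;x_2\;y_3\;y'_3\;x'_2\;y'_4\;y_4\;x_3\;y_5\;y'_5\;y_6\;y'_6\;x'_3\;w.\qedhere
\]
\end{proof}

\subsection*{Balanced blow-ups}
For $q\ge1$ let $K(q)$ be the graph on $\mathbb Z_5\times\mathbb Z_q$ with all edges $(j,c)(j+1,c')$. It is $2q$-regular on $5q$ vertices, so for $d=2q$ it has $D=0$ and $2N=5d$, which is equality in Lemma~\ref{lem:odd}. To lower the degree by one we delete a set of edges that is as close to a perfect matching as parity allows.

\begin{lemma}\label{lem:Z4t1}
$Z(4t+1)\le5t+2$ for $t\ge1$.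
\end{lemma}

\begin{proof}
Let $q=2t+1$ and represent $\mathbb Z_q$ by $0,\dots,2t$. From the $(4t+2)$-regular graph $K(q)$ delete, for each odd $c\in\{1,3,\dots,2t-1\}$, the five edges
\[
(0,c)(1,c),\quad(2,c)(3,c),\quad(4,c)(0,c+1),\quad(1,c+1)(2,c+1),\quad(3,c+1)(4,c+1),
\]
which cover the ten vertices with second coordinate $c$ or $c+1$ once each, and delete the three edges $(4,0)(0,0)$, $(0,0)(1,0)$, $(2,0)(3,0)$. Every vertex loses one edge, except $(0,0)$, which loses two. The resulting graph $G$ is triangle-free and almost $(4t+1)$-regular on $10t+5$ vertices.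

A deleted edge from class $j$ to class $j+1$ shifts the second coordinate by $0$, or by $1$ with $j=4$. Put $\delta_0=\delta_1=1$, $\delta_2=\delta_3=-1$, $\delta_4=2$. Since $q\ge3$, no $\delta_j$ is $0$ in $\mathbb Z_q$ and $\delta_4\ne1$, so every step $(j,c)\mapsto(j+1,c+\delta_j)$ follows an edge of $G$. This map is a permutation of the vertex set, and five steps send $(0,c)$ to $(0,c+2)$. As $q$ is odd, the orbit of $(0,0)$ has length $5q$ and is a Hamiltonian cycle. So $G$ is factor-critical with $\nu(G)=5t+2$.
\end{proof}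

\section{Small deficiency forces a full 5-cycle}\label{sec:cycle}

A full $5$-cycle forces $5d\le2N$, by~\eqref{eq:count} with $\alpha=2$. So in the range $2N<5d$ Theorem~\ref{thm:def} follows from the next statement, in which the parity of $N$ plays no role.

\begin{proposition}\label{prop:cycle}
Let $H$ be triangle-free and non-bipartite with $\Delta(H)\le d$ and order $N=2d+r$, where $r\ge1$. Put $h=d-r=3d-N$. If $D(H)<h-1$, then $H$ has a full $5$-cycle, and consequently $5d\le2N$.
\end{proposition}

The proof starts from a frame that covers all but $r$ vertices. Since $D<d$, fewer than $d$ vertices are not full. So there is a full vertex $u$, and among its $d$ neighbors there is a full vertex $v$. The sets $P=N(u)$ and $Q=N(v)$ are independent and disjoint, because $H$ is triangle-free, and each has $d$ elements. Let $R=V(H)\setminus(P\cup Q)$, so $|R|=r$. For $x\in R$ let $p(x)$ and $q(x)$ be the numbers of neighbors of $x$ in $P$ and in $Q$, and call $x$ \emph{mixed} if both are positive.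

\begin{example}\label{ex:r1}
Let $r=1$, so $R=\{x\}$ and $h-1=d-2$. The vertex $x$ is mixed, since otherwise it could be added to $P$ or to $Q$ and $H$ would be bipartite. Pick neighbors $y\in P$ and $z\in Q$ of $x$. The vertex $y$ has no neighbor in $P$ and is not adjacent to the $q(x)$ neighbors of $x$ in $Q$, so $\deg y\le d-q(x)+1$. In the same way $\deg z\le d-p(x)+1$, and $\deg x=p(x)+q(x)$. The three degrees add up to at most $2d+2$, so $D\ge3d-(2d+2)=d-2$. What $x$ gains on one side, its neighbor on the other side loses. The graph $L(d,d)$ has $D=d-2$.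
\end{example}

For larger $r$ the vertices $y$ and $z$ can make up their loss inside $R$, and a single such triple $(x,y,z)$ may even be full. We shall see that a triple has small deficiency only if $x$ has many neighbors on both sides and $y,z$ have many common neighbors in $R$. In that situation the triple can be split into two disjoint triples, which suggests looking at a maximum family of disjoint triples.

\begin{proof}[Proof of Proposition~\ref{prop:cycle}]
Keep the frame $u,v,P,Q,R$, and write $N_R(g)=N(g)\cap R$.

\emph{Step 1: there is a mixed vertex.} Suppose not. Let $R_1=\{x\in R:p(x)=0\}$ and $R_2=R\setminus R_1$; then $q(x)=0$ for $x\in R_2$. Since $H$ is not bipartite, some edge lies inside $P\cup R_1$ or inside $Q\cup R_2$. As $P$ is independent and sends no edge to $R_1$, an edge inside $P\cup R_1$ has both ends $x,x'$ in $R_1$. Then $N(x)$ and $N(x')$ are disjoint subsets of $Q\cup R$, so $\deg x+\deg x'\le d+r$ and $D\ge2d-(d+r)=h$, a contradiction. An edge inside $Q\cup R_2$ is excluded by the same argument with $P$ and $Q$ exchanged.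

\emph{Step 2: the deficiency of a triple.} A \emph{triple} is $(x,y,z)$ with $x\in R$, $y\in N(x)\cap P$ and $z\in N(x)\cap Q$. By Step 1 a triple exists. Put $c(y,z)=|N_R(y)\cap N_R(z)|$ and $\rho(x)=|N_R(x)|$. As in Example~\ref{ex:r1},
\[
\operatorname{def}(x)=d-p(x)-q(x)-\rho(x),\quad\operatorname{def}(y)\ge q(x)-|N_R(y)|,\quad\operatorname{def}(z)\ge p(x)-|N_R(z)|.
\]
The set $N_R(x)$ is disjoint from $N_R(y)\cup N_R(z)$, so $\rho(x)+|N_R(y)\cup N_R(z)|\le r$. Adding two or three of the displayed relations gives
\begin{align*}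
\operatorname{def}(x)+\operatorname{def}(y)&\ge d-p(x)-\rho(x)-|N_R(y)|\ge h-p(x),\\
\operatorname{def}(x)+\operatorname{def}(z)&\ge d-q(x)-\rho(x)-|N_R(z)|\ge h-q(x),\\
\operatorname{def}(x)+\operatorname{def}(y)+\operatorname{def}(z)&\ge d-\rho(x)-|N_R(y)\cup N_R(z)|-c(y,z)\ge h-c(y,z).
\end{align*}
Hence every triple satisfies
\begin{equation}\label{eq:triple}
\operatorname{def}(\{x,y,z\})\ge h-\min\{p(x),q(x),c(y,z)\}.
\end{equation}

\emph{Step 3: a maximum family of disjoint triples.} Let $k\ge1$ be the maximum number of pairwise disjoint triples, and fix $k$ such triples. They use $k$ vertices in each of $P$, $Q$, $R$. Suppose that one of them, $(x,y,z)$, has $p(x),q(x),c(y,z)\ge k+1$. Then there are unused vertices $y'\in N(x)\cap P$, $z'\in N(x)\cap Q$ and $x'\in N_R(y)\cap N_R(z)$. Replacing $(x,y,z)$ by $(x,y',z')$ and $(x',y,z)$ gives $k+1$ disjoint triples, against the choice of $k$. So by~\eqref{eq:triple} each of the $k$ triples has deficiency at least $h-k$, and $D\ge k(h-k)$. If $k\le h-1$, then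
\[
k(h-k)-(h-1)=(k-1)(h-1-k)\ge0,
\]
which contradicts $D<h-1$. Therefore $k\ge h>D$, and one of the $k$ disjoint triples, say $(x,y,z)$, is full. We have $y\ne v$ and $z\ne u$, because $u$ and $v$ have no neighbors in $R$. So $u\,y\,x\,z\,v$ is a full $5$-cycle.
\end{proof}

\begin{example}
The smallest case of Theorem~\ref{thm:main} is $d=7$, $i=8$, and it concerns graphs with $N=17$, $r=3$, $h=4$. Disjoint triples use different vertices of $R$, so $k\le3$, and Step 3 gives $D\ge k(4-k)\ge3$. The gain is at most $2$, which $L(7,8)$ attains with $58$ edges.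
\end{example}

\section{The boundary cases $2N-5d\in\{1,3\}$}\label{sec:boundary}

It remains to prove Theorem~\ref{thm:def} when $d$ is odd and the \emph{slack} $\sigma=2N-5d$ satisfies $0\le\sigma\le3$. Since $N$ is odd, $2N\equiv2\pmod4$. Hence $\sigma\equiv1\pmod4$ if $d=4t+1$ and $\sigma\equiv3\pmod4$ if $d=4t+3$, and two cases are left:
\[
\sigma=1:\ \ d=4t+1,\ N=10t+3;\qquad\qquad\sigma=3:\ \ d=4t+3,\ N=10t+9.
\]
In both cases $3d-N=2t$ and $(d+\sigma)/2=2t+\sigma$. Assume for a contradiction that $D<2t-1$. As $D\equiv dN\equiv1\pmod2$,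
\begin{equation}\label{eq:D}
1\le D\le2t-3 .
\end{equation}
By Proposition~\ref{prop:cycle} there is a full $5$-cycle $C=v_1v_2v_3v_4v_5$, with indices in $\mathbb Z_5$. These assumptions are in force until the end of the proof of Theorem~\ref{thm:def}.

Here a full $5$-cycle is no longer absurd, but it is rigid: by~\eqref{eq:count}, all vertices but at most three have two neighbors on $C$, so $H$ is almost a subgraph of a blow-up of $C$. We first show that a true subgraph of a blow-up has too much deficiency, and then that the exceptional vertices fit into the blow-up after all. Twice we solve a cyclic linear system. If $\xi_j$ $(j\in\mathbb Z_5)$ are real numbers and $\eta_j=\xi_{j-1}+\xi_{j+1}$, then $\sum_i\eta_i=2\sum_i\xi_i$ and $\eta_{j+2}+\eta_{j+3}=\xi_{j+1}+\xi_{j+2}+\xi_{j+3}+\xi_{j+4}$, so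
\begin{equation}\label{eq:solve}
\xi_j=\tfrac12\textstyle\sum_i\eta_i-\eta_{j+2}-\eta_{j+3}.
\end{equation}

\subsection*{Pentagon partitions cost too much}

Given a pentagon partition with class sizes $s_j$, a vertex of $V_j$ has $s_{j-1}+s_{j+1}$ possible neighbors. The surplus $b_j=s_{j-1}+s_{j+1}-d$ must be shed by omitting edges, and an omitted edge also lowers the degree at its other end. In Lemma~\ref{lem:Z4t1} all five surpluses equal $1$, and the omitted edges pair them off around the cycle. When the surpluses add up to only $1$ or $3$ they cannot be paired off, and what is left over is deficiency.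

\begin{lemma}\label{lem:count}
$H$ has no pentagon partition $V_1,\dots,V_5$ with $v_j\in V_j$ for all $j$.
\end{lemma}

\begin{proof}
Suppose that it has one. Put $s_j=|V_j|$, $D_j=\operatorname{def}(V_j)$ and $b_j=s_{j-1}+s_{j+1}-d$. Since $v_j\in V_j$ has degree $d$, we have $b_j\ge0$, and $\sum_jb_j=2N-5d=\sigma$. By~\eqref{eq:solve} with $\eta_j=d+b_j$,
\begin{equation}\label{eq:s}
s_j=\tfrac12(d+\sigma)-b_{j+2}-b_{j+3}=2t+\sigma-b_{j+2}-b_{j+3}.
\end{equation}
Let $\mu_j$ be the number of non-adjacent pairs in $V_j\times V_{j+1}$. A vertex $g\in V_j$ has exactly $b_j+\operatorname{def}(g)$ non-neighbors in $V_{j-1}\cup V_{j+1}$, so $M_j:=\mu_{j-1}+\mu_j=s_jb_j+D_j$. Now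
\[
M_1+M_2+M_4-M_3-M_5=(\mu_5+\mu_1)+(\mu_1+\mu_2)+(\mu_3+\mu_4)-(\mu_2+\mu_3)-(\mu_4+\mu_5)=2\mu_1\ge0,
\]
and therefore
\begin{equation}\label{eq:alt}
D\ge D_1+D_2+D_4\ge s_3b_3+s_5b_5-s_1b_1-s_2b_2-s_4b_4 .
\end{equation}
We are free to rotate the indices.

Let $\sigma=1$. Rotate so that $b_3=1$ and all other $b_j$ vanish. Then~\eqref{eq:alt} and~\eqref{eq:s} give $D\ge s_3=2t+1$, contradicting~\eqref{eq:D}.

Let $\sigma=3$. Since $\sum_j(b_j+b_{j+2})=6>5$, we can rotate so that $b_3+b_5\ge2$, and then $b_1+b_2+b_4\le1$. If $b_3\ge1$, then $b_5+b_1\le2$, so $s_3=2t+3-b_5-b_1\ge2t+1$. If $b_5\ge1$, then $b_2+b_3\le2$, so $s_5=2t+3-b_2-b_3\ge2t+1$. Thus $s_3b_3+s_5b_5\ge(2t+1)(b_3+b_5)\ge4t+2$. All $s_j$ are at most $2t+3$, so~\eqref{eq:alt} gives $D\ge(4t+2)-(2t+3)=2t-1$, contradicting~\eqref{eq:D}.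
\end{proof}

\subsection*{The exceptional vertices}

Let $A_j$ be the set of vertices adjacent to both $v_{j-1}$ and $v_{j+1}$; thus $v_j\in A_j$. Let $W$ be the set of vertices with at most one neighbor on $C$. A vertex outside $W$ has exactly two neighbors on $C$, which are non-adjacent, so $A_1,\dots,A_5,W$ partition $V(H)$. Two vertices of $A_j$ have a common neighbor, and so do a vertex of $A_j$ and a vertex of $A_{j+2}$ (namely $v_{j+1}$). Hence $A_1,\dots,A_5$ is a pentagon partition of $H-W$. By~\eqref{eq:count},
\begin{equation}\label{eq:W}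
\sum_{w\in W}\bigl(2-|N(w)\cap C|\bigr)=\sigma ,
\end{equation}
and every summand is at least $1$.

A vertex $w\in W$ can be put into class $\ell$ if its neighbors outside $W$ lie in $A_{\ell-1}\cup A_{\ell+1}$. The obstruction is a vertex with neighbors in two consecutive classes. Such a vertex creates an $8$-vertex set with no independent set of size $4$, and~\eqref{eq:count} for this set is stronger than for a $5$-cycle, because $3/8<2/5$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5,every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]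
\foreach \num/\lab in {0/v_1,1/v_5,2/v_4,3/v_3,4/v_2,5/y,6/w,7/z}
  \node (p\num) at ({180-45*\num}:1.3) {$\lab$};
\draw[very thick] (p0)--(p1)--(p2)--(p3)--(p4);
\draw[very thick] (p4) to[bend left=12] (p0);
\draw (p4)--(p5)--(p6)--(p7)--(p0);
\draw (p1) to[bend left=12] (p5);
\draw (p3) to[bend left=12] (p7);
\draw[dashed] (p2) to[bend left=12] (p6);
\end{tikzpicture}
\caption{The set $F$ in the proof of Lemma~\ref{lem:consecutive}: the $5$-cycle $v_1v_2v_3v_4v_5$ (thick), a vertex $y$ adjacent to $v_5,v_2$, a vertex $z$ adjacent to $v_1,v_3$, and a common neighbor $w$ of $y$ and $z$. With the dashed edge $wv_4$ the graph is an $8$-cycle with its four long diagonals; removing any three consecutive vertices of the $8$-cycle leaves a $5$-cycle.}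
\label{fig:F}
\end{figure}

\begin{lemma}\label{lem:consecutive}
No vertex of $W$ has neighbors in both $A_j$ and $A_{j+1}$.
\end{lemma}

\begin{proof}
After a rotation, suppose that $w\in W$ has neighbors $y\in A_1$ and $z\in A_2$. If $y=v_1$ then $w,v_1,z$ is a triangle, and if $z=v_2$ then $w,y,v_2$ is a triangle. So $F=\{v_1,\dots,v_5,y,z,w\}$ has eight vertices, and it spans the solid edges of Figure~\ref{fig:F}: the edges of $C$ and $yv_5$, $yv_2$, $zv_1$, $zv_3$, $wy$, $wz$.

These edges allow no independent set $I\subseteq F$ with four vertices. Indeed $|I\cap C|\le2$, so such an $I$ would contain two of $y,w,z$, necessarily $y$ and $z$ and not $w$; but then $I\cap C\subseteq\{v_4\}$ and $|I|\le3$. By~\eqref{eq:count} with $\alpha=3$,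
\[
D\ge\operatorname{def}(F)\ge8d-3N=(3d-N)-(2N-5d)=2t-\sigma .
\]
For $\sigma=1$ this contradicts~\eqref{eq:D}.

Let $\sigma=3$. Then~\eqref{eq:D} forces $D=\operatorname{def}(F)=8d-3N=2t-3$. So all vertices outside $F$ are full, and every vertex of $H$ has exactly three neighbors in $F$. The third neighbor of $w$ in $F$ lies on $C$ and is adjacent to neither $y$ nor $z$, so it is $v_4$. Name the vertices
\[
(u_0,u_1,\dots,u_7)=(v_1,v_5,v_4,v_3,v_2,y,w,z),
\]
with indices in $\mathbb Z_8$. Then $u_i$ is adjacent to $u_{i-1},u_{i+1},u_{i+4}$, and to no other vertex of $F$. The plan is to show that every $u_i$ has a twin outside $F$; exchanging $u_i$ for its twin, which is full, would lower $\operatorname{def}(F)$ below $8d-3N$ unless $u_i$ is full.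

Fix $i$. The vertices $u_{i+2},u_{i+3},\dots,u_{i+6}$ form a $5$-cycle $C_i$, and~\eqref{eq:count} gives
\[
\sum_{g\in V(H)}\bigl(2-|N(g)\cap C_i|\bigr)=3+\operatorname{def}(C_i)\ge3
\]
with nonnegative summands. Let $g$ have a positive summand. It has at most one neighbor on $C_i$ and three in $F$, so at least two on the path $u_{i-1}u_iu_{i+1}$. These are exactly $u_{i-1}$ and $u_{i+1}$, so $g$ has exactly one neighbor on $C_i$ and its summand is $1$. That neighbor is not adjacent to $u_{i-1}$, which excludes $u_{i+6}$ and $u_{i+3}$, nor to $u_{i+1}$, which excludes $u_{i+2}$ and $u_{i+5}$. Hence $N(g)\cap F=\{u_{i-1},u_{i+1},u_{i+4}\}$. There are at least three such vertices $g$; take one different from $u_i$. The only common neighbor of $u_{i-1}$ and $u_{i+1}$ in $F$ is $u_i$, so $g\notin F$ and $g$ is full. The set $F'=(F\setminus\{u_i\})\cup\{g\}$ induces a graph isomorphic to the one induced by $F$, so it has no independent set of size $4$, and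
\[
D-\operatorname{def}(u_i)=\operatorname{def}(F')\ge8d-3N=D .
\]
Thus $\operatorname{def}(u_i)=0$ for every $i$, and $D=\operatorname{def}(F)=0$. This contradicts $D\ge1$.
\end{proof}

For $w\in W$ let $S(w)=\{j:N(w)\cap A_j\ne\emptyset\}$. By Lemma~\ref{lem:consecutive}, $S(w)$ contains no two consecutive elements of $\mathbb Z_5$, so $S(w)\subseteq\{\ell-1,\ell+1\}$ for some $\ell$. Each vertex of $W$ can therefore be placed on its own. The remaining difficulty is the edges inside $W$.

\begin{lemma}\label{lem:hom}
$H$ has a pentagon partition $V_1,\dots,V_5$ with $A_j\subseteq V_j$ for all $j$.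
\end{lemma}

\begin{proof}
If $\sigma=1$, then $|W|=1$ by~\eqref{eq:W}, and we add the vertex of $W$ to $A_\ell$ with $\ell$ as above.

Let $\sigma=3$. Put $a_j=|A_j|$, $\tau_j=|N(v_j)\cap W|$ and $T=\sum_j\tau_j$. Then~\eqref{eq:W} reads $2|W|-T=3$, and $0\le T\le|W|$, so $(|W|,T)$ is $(3,3)$ or $(2,1)$. The neighbors of $v_j$ outside $W$ are exactly the vertices of $A_{j-1}\cup A_{j+1}$, and $v_j$ is full, so $a_{j-1}+a_{j+1}=d-\tau_j$. By~\eqref{eq:solve},
\begin{equation}\label{eq:a}
a_j=\frac{d-T}2+\tau_{j+2}+\tau_{j+3}\le\frac{d+T}2\le2t+3 .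
\end{equation}
A vertex $w\in W$ has degree at least $d-D\ge2t+6$ and at most two neighbors in $W$, so it has at least $2t+4$ neighbors outside $W$, more than any single $A_j$ contains. Hence $S(w)=\{\ell-1,\ell+1\}$ for a unique $\ell=\ell(w)$. Let $V_j=A_j\cup\{w\in W:\ell(w)=j\}$.

Let $w,w'\in W$ be adjacent, with $\ell=\ell(w)$ and $\ell'=\ell(w')$. We must show $\ell'=\ell\pm1$. Let $U=(N(w)\cup N(w'))\setminus W$. The neighborhoods of $w$ and $w'$ are disjoint, so
\[
|U|\ge\deg w+\deg w'-|W|\ge2d-D-|W|\ge6t+9-|W|\ge6t+6 .
\]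
If $\ell'=\ell$, then $U\subseteq A_{\ell-1}\cup A_{\ell+1}\subseteq N(v_\ell)$, so $|U|\le4t+3$, a contradiction. If $\ell'=\ell\pm2$, we may exchange $w$ and $w'$ so that $\ell'=\ell+2$. Then $U\subseteq A_{\ell-1}\cup A_{\ell+1}\cup A_{\ell+3}$, and~\eqref{eq:a} gives
\[
|U|\le(d-\tau_\ell)+\Bigl(\frac{d-T}2+\tau_\ell+\tau_{\ell+1}\Bigr)=d+\frac{d-T}2+\tau_{\ell+1}.
\]
The adjacent vertices $w,w'$ are not both adjacent to $v_{\ell+1}$, so $\tau_{\ell+1}\le|W|-1$. For $(|W|,T)=(3,3)$ the bound is at most $(4t+3)+2t+2=6t+5$, and for $(|W|,T)=(2,1)$ it is at most $(4t+3)+(2t+1)+1=6t+5$. Both contradict $|U|\ge6t+6$.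
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:def}]
If $2N<5d$, Proposition~\ref{prop:cycle} shows that $D<3d-N-1$ is impossible. If $d$ is odd and $0\le2N-5d\le3$, the assumption $D<3d-N-1=2t-1$ leads to Lemmas~\ref{lem:count} and~\ref{lem:hom}, which contradict each other because $v_j\in A_j$.
\end{proof}

\begin{remark}
Proposition~\ref{prop:cycle} uses that $H$ is not bipartite only in Step 1, and it fails without this: for $d\ge4$, the graph $K_{d+1,d+1}$ minus a perfect matching has $D=0<d-3=h-1$ and no $5$-cycle. That $d$ and $N$ are odd is used in this section to restrict $\sigma$ and to obtain both ends of~\eqref{eq:D}; the lower end finishes Lemma~\ref{lem:consecutive}, and the upper end is needed exactly in Lemmas~\ref{lem:consecutive} and~\ref{lem:hom}. The upper limits on $N$ cannot be raised in general. For $d=2q$ with $q\ge3$ odd, $K(q)$ has odd order, $2N=5d$ and $D=0<q-1=3d-N-1$. For $d=4t+1$ with $t\ge3$, the graph of Lemma~\ref{lem:Z4t1} has the next odd order $N=10t+5$ and $D=1<2t-3=3d-N-1$.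
\end{remark}

\section{The values of $Z(d)$ and $f(d,m)$}\label{sec:final}

In this section $d\ge7$ and $q=\lfloor d/2\rfloor$. Let $z(d)$ be the value that we expect for $Z(d)$:
\[
z(d)=\lfloor5d/4\rfloor\ \ (d\text{ even}),\qquad z(7)=9,\qquad z(4t+1)=5t+2,\quad z(4t+3)=5t+5\ \ (t\ge2).
\]
Write $[x]^+=\max\{0,x\}$.

\begin{lemma}\label{lem:gain}
Let $d\ge7$.
\begin{enumerate}
\item[(i)] $d<z(d)\le d+q-1<2d$.
\item[(ii)] If $H$ is triangle-free and non-bipartite with $\Delta(H)\le d$ and order $2n+1$, where $n<z(d)$, then $\gamma(H)\le[n-d+1]^+\le q-1$.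
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The outer inequalities are read off from the definition. For the middle one: if $d\ge8$ is even, $5d/4\le3d/2-1$; if $d=7$, $9=7+3-1$; if $d=4t+1$, $5t+2\le6t$; if $d=4t+3$, $5t+5\le6t+3$; the last two use $t\ge2$.

(ii) Put $N=2n+1$. If $n\le d-1$, Lemma~\ref{lem:odd} gives $\gamma(H)\le N-2d<0$. Let $d\le n<z(d)$, so $N>2d$. We check the hypothesis of Theorem~\ref{thm:def} using $2N=4n+2$. If $d$ is even, $n\le5d/4-1$ and $2N\le5d-2$. If $d=7$, $n\le8$ and $2N\le34<35$. If $d=4t+1$, $n\le5t+1$ and $2N\le20t+6=5d+1$. If $d=4t+3$, $n\le5t+4$ and $2N\le20t+18=5d+3$. So $D(H)\ge3d-N-1$ and $\gamma(H)\le\frac12(N+1-2d)=n-d+1$. Finally $n-d+1\le z(d)-d\le q-1$ by (i).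
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}(a)]
We show $Z(d)=z(d)$ for $d\ge7$. For even $d$ this is Theorem~\ref{thm:known}(2). Let $d$ be odd. The bound $Z(d)\le z(d)$ is Lemma~\ref{lem:Z7} for $d=7$ and Lemma~\ref{lem:Z4t1} for $d=4t+1$, and for $d=4t+3$ Theorem~\ref{thm:known}(2) gives $Z(d)\le\lceil5(4t+4)/4\rceil=5t+5$. Conversely, let $G$ be triangle-free, factor-critical and almost $d$-regular with $\nu(G)=n$. Then $G$ has order $2n+1$ and gain $q>0$, so it is not bipartite, and Lemma~\ref{lem:gain}(ii) rules out $n<z(d)$.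
\end{proof}

The value $Z(7)=9$ is one less than $5t+5$ at $t=1$ because the gain of $L(d,n)$ reaches $q$ at $n=d+q-1$, and for $d=7$ this is $9$.

\begin{proof}[Proof of Theorem~\ref{thm:all}(b) and Theorem~\ref{thm:main}]
For $d\le6$, Theorem~\ref{thm:known}(3) covers all $m$. Let $d\ge7$ and $Z=Z(d)=z(d)$. For $m=kZ+r$ with $0\le r<Z$ put
\[
\varphi(m)=kq+[r-d+1]^+ .
\]
Formula~\eqref{eq:formula} states that $f(d,m)=dm+\varphi(m)$.

\emph{Lower bound.} Take $k$ disjoint copies of a graph as in the definition of $Z(d)$; each has matching number $Z$ and $dZ+q$ edges. If $r<d$, add $r$ disjoint stars $K_{1,d}$. If $r\ge d$, add $L(d,r)$, which exists because $r-d+1\le Z-d\le q-1$, has matching number at most $r$, and has $dr+r-d+1$ edges by~\eqref{eq:L}. The union is triangle-free, has maximum degree at most $d$ and matching number at most $m$, and has $dm+\varphi(m)$ edges.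

\emph{Upper bound.} Let $G$ be triangle-free with $\Delta(G)\le d$ and $\nu(G)\le m$, and take $H_1,\dots,H_s$ as in Lemma~\ref{lem:TB}. We have $\gamma(H_j)\le\varphi(n_j)$: for $n_j<Z$ this is Lemma~\ref{lem:gain}(ii), and for $n_j\ge Z$ it holds because $\gamma(H_j)\le q\le\varphi(n_j)$. So $|E(G)|\le dm+\sum_j\varphi(n_j)$ with $\sum_jn_j\le m$, and it remains to show $\sum_j\varphi(n_j)\le\varphi(m)$. In the range $m<Z$ of Theorem~\ref{thm:main} this is immediate: since $m<2d$, at most one $n_j$ is at least $d$, and it contributes $n_j-d+1\le m-d+1$. In general it follows once we know that $\varphi\ge0$ is nondecreasing and superadditive, for then $\sum_j\varphi(n_j)\le\varphi\bigl(\sum_jn_j\bigr)\le\varphi(m)$.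

For fixed $k$ the function $\varphi(kZ+r)$ is nondecreasing in $r$, and at the end of a block $\varphi(kZ+Z-1)=kq+Z-d\le(k+1)q=\varphi((k+1)Z)$ by Lemma~\ref{lem:gain}(i). So $\varphi$ is nondecreasing.

For superadditivity let $m_1=k_1Z+r_1$ and $m_2=k_2Z+r_2$ with $0\le r_1,r_2<Z$, and put $e_j=[r_j-d+1]^+$, so that $\varphi(m_1)+\varphi(m_2)=(k_1+k_2)q+e_1+e_2$. Suppose first that $r_1+r_2<Z$. Then $r_1+r_2<2d$, so at most one of $e_1,e_2$ is positive, and $e_1+e_2\le[r_1+r_2-d+1]^+=\varphi(m_1+m_2)-(k_1+k_2)q$. Now suppose that $r_1+r_2\ge Z$. Then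
\[
\varphi(m_1+m_2)-(k_1+k_2)q=q+[r_1+r_2-Z-d+1]^+ .
\]
If at most one of $e_1,e_2$ is positive, then $e_1+e_2\le Z-d\le q-1$. If both are positive, then
\[
e_1+e_2=r_1+r_2-2d+2\le q+(r_1+r_2-Z-d+1),
\]
because this inequality is equivalent to $Z\le d+q-1$. In all cases $\varphi(m_1)+\varphi(m_2)\le\varphi(m_1+m_2)$.

Hence $f(d,m)=dm+\varphi(m)$ for all $m$. For $d<m=i<Z(d)$ we have $k=0$ and $r=i$, so $f(d,i)=di+i-d+1$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{BET}
Ali Erdem Banak, T{\i}naz Ekim, Z.~Caner Ta\c{s}k{\i}n,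
\emph{Constructing extremal triangle-free graphs using integer programming},
arXiv:2304.01729 (2023).

\end{thebibliography}
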